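\title{Weakly conformal solutions of elliptic systems with antisymmetric potentials are locally Lipschitz}

\begin{abstract}
Let $u\in W^{1,2}(B_1,\mathbb R^n)$ solve $-\Delta u=\Omega\cdot\nabla u$ on the unit disk, with an antisymmetric potential $\Omega\in L^2$. Such a map lies in $W^{2,p}_{\mathrm{loc}}$ for $p<2$, but its gradient may be unbounded. We prove that $u\in W^{2,2}_{\mathrm{loc}}\cap W^{1,\infty}_{\mathrm{loc}}$ when the Hopf differential of $u$ vanishes; this settles a conjecture posed by Lamm and Sharp. The proof factors $u_z$ locally into a holomorphic function, a positive continuous function and a unit vector field of class $W^{1,2}$. We also show that for weakly conformal maps the antisymmetry of $\Omega$ can be dropped, and that the conclusion cannot be improved to $C^1$ or to $W^{2,p}_{\mathrm{loc}}$ with $p>2$.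
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The system}
Let $B_1\subset\mathbb R^2$ be the open unit disk. We study maps $u\in W^{1,2}(B_1,\mathbb R^n)$ that solve, in the sense of distributions,
\begin{equation}\label{eq:system}
-\Delta u=\Omega\cdot\nabla u\quad\text{in }B_1,\qquad (\Omega\cdot\nabla u)^i=\sum_{j}\Omega^i_j\cdot\nabla u^j .
\end{equation}
Here $\Omega=(\Omega^i_j)$ is an $n\times n$ matrix of vector fields on $B_1$. We write $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$ when every $\Omega^i_j$ is in $L^2$ and $\Omega^i_j=-\Omega^j_i$, and we replace $so(n)$ by $\mathfrak{gl}(n)$ when antisymmetry is not required. With the Euclidean norm on all indices, the Cauchy--Schwarz inequality gives $|\Delta u|\le|\Omega||\nabla u|$, so a priori the right-hand side of \eqref{eq:system} is only integrable. Two examples show what can be expected. Throughout the paper $r=\sqrt{x^2+y^2}$ and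
\[
\ell=\log(e^2/r)\ge 2\quad\text{on }B_1,\qquad \int_0^1\frac{dr}{r\ell^2}=\frac12 .
\]

\begin{example}[without antisymmetry]\label{ex:loglog}
Let $L=\log\ell$. Then $L'=-1/(r\ell)$ and $L''=(\ell-1)/(r\ell)^2$, so $\Delta L=L''+L'/r=-|\nabla L|^2$ away from $0$, and $\int_{B_1}|\nabla L|^2=\pi$. The equation holds across $0$, because the boundary terms in Green's formula on the circle $r=\epsilon$ are $O(1/\ell(\epsilon))$ and $O(\epsilon L(\epsilon))$. So the unbounded function $u=L$ solves \eqref{eq:system} with $n=1$ and $\Omega=\nabla L\in L^2$.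
\end{example}

With antisymmetry this cannot happen: by a theorem of Sharp and Topping \cite{ST}, recalled as (F1) below, every solution is in $W^{2,p}_{\mathrm{loc}}$ for all $p<2$. In general this range cannot be enlarged.

\begin{example}[with antisymmetry]\label{ex:log}
Let $n=2$, $u=(x\ell,y\ell)$ and $\Omega^1_2=-\Omega^2_1=2(-y,x)/(r^2\ell)\in L^2(B_1)$. Away from $0$ the function $\ell$ is harmonic with $\nabla\ell=-(x,y)/r^2$, so $-\Delta u=2(x,y)/r^2$. The angular derivative $-y\partial_x+x\partial_y$ kills $\ell$ and sends $y$ to $x$ and $x$ to $-y$, so $\Omega^1_2\cdot\nabla u^2=2x/r^2$ and $\Omega^2_1\cdot\nabla u^1=2y/r^2$. Since $|\nabla u|\le C\ell$, the boundary terms on small circles vanish in the limit and \eqref{eq:system} holds in $B_1$. The differential of $u$ is $\ell I-r^{-2}(x,y)\otimes(x,y)$, with singular values $\ell$ and $\ell-1$. Thus $\nabla u$ is unbounded, and $|\Delta u|=2/r\notin L^2$.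
\end{example}

The exponent $p=2$ is out of reach exactly when the gradient is allowed to be unbounded: if $\nabla u$ is locally bounded, then $|\Delta u|\le|\Omega||\nabla u|\in L^2_{\mathrm{loc}}$. The question is therefore under which natural condition $u$ is Lipschitz.

\subsection{Weak conformality}
The \emph{Hopf differential} of $u$ is the function
\[
\phi=|u_x|^2-|u_y|^2-2i\langle u_x,u_y\rangle\in L^1(B_1,\mathbb C).
\]
If $\sigma_1\ge\sigma_2$ are the singular values of the differential of $u$, then $|\phi|=\sigma_1^2-\sigma_2^2$, while $|\nabla u|^2=\sigma_1^2+\sigma_2^2$. So $\phi$ measures the distortion of angles, and $\phi=0$ almost everywhere means that $u_x$ and $u_y$ are orthogonal and of equal length. We then call $u$ \emph{weakly conformal}. For such maps \eqref{eq:system} has a geometric meaning.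

\begin{example}[conformal immersions]\label{ex:immersion}
Let $u$ be a smooth immersion of an open set with $\phi=0$, and put $\varrho=|u_x|=|u_y|$. From
\[
2\langle u_x,\Delta u\rangle=\partial_x(|u_x|^2-|u_y|^2)+2\partial_y\langle u_x,u_y\rangle=0
\]
and the same identity with $x$ and $y$ exchanged, $\Delta u$ is normal to the surface. In the orthonormal frame $u_x/\varrho$, $u_y/\varrho$ the second fundamental form has components $\mathrm{II}_{11},\mathrm{II}_{12},\mathrm{II}_{22}$ equal to the normal parts of $\varrho^{-2}u_{xx}$, $\varrho^{-2}u_{xy}$, $\varrho^{-2}u_{yy}$, and the mean curvature vector is $\vec H=\frac12(\mathrm{II}_{11}+\mathrm{II}_{22})$. Hence $\Delta u=2\varrho^2\vec H=|\nabla u|^2\vec H$. Put $\Omega^i_j=-(H^i\nabla u^j-H^j\nabla u^i)$. This matrix is antisymmetric, and $\sum_jH^j\nabla u^j=0$ gives $\Omega\cdot\nabla u=-|\nabla u|^2\vec H=-\Delta u$ and $|\Omega|^2=2|\vec H|^2|\nabla u|^2$. The area element is $\frac12|\nabla u|^2\,dx\,dy$, so $\int|\Omega|^2=4\int|\vec H|^2\,d\mathrm{Area}$. Conversely,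 every $\Omega$ for which \eqref{eq:system} holds satisfies $|\vec H||\nabla u|=|\Delta u|/|\nabla u|\le|\Omega|$.
\end{example}

For a conformal immersion, then, \eqref{eq:system} with $\Omega\in L^2$ says that the mean curvature is square integrable on the surface, and a Lipschitz bound is an upper bound for the conformal factor $\varrho$. In low dimensions the bound is immediate. For $n=1$ we have $\phi=(u_x-iu_y)^2$, so $u$ is constant. For $n=2$ the vectors $u_x,u_y$ span $\mathbb R^2$ where $\nabla u\ne0$, so the orthogonality of $\Delta u$ to both (justified for weak solutions in Section~\ref{sec:reduction}) makes $u$ harmonic. The first real case is $n=3$. There $\log\varrho$ solves $-\Delta\log\varrho=K\varrho^2$ with $K$ the Gauss curvature. The right-hand side is a sum of Jacobians, the kind of $L^1$ datum for which the Poisson equation has bounded solutions, and this suggests a positive answer. Against it, $K$ involves the whole second fundamental form while the hypothesis controls only its trace, and the margin is thin: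 in Example~\ref{ex:log} we have $|\phi|=2\ell-1$ and $|\nabla u|^2=2\ell^2-2\ell+1$, so $|\phi|/|\nabla u|^2\to0$ at the origin, and the gradient is still unbounded.

The following conjecture was posed by Lamm and Sharp \cite{LS}: \emph{if $u$ solves \eqref{eq:system} with $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$ and $\phi=0$ almost everywhere, then $u\in W^{2,2}_{\mathrm{loc}}(B_1)\cap W^{1,\infty}_{\mathrm{loc}}(B_1)$.} As remarked there, such a map could then be said to have weak mean curvature in $L^2$.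

\subsection{Results}
We write $z=x+iy$, $u_z=\frac12(u_x-iu_y)$, and $D_R=D_R(z_0)$ for the open disk of radius $R$ about $z_0$.

\begin{theorem}\label{thm:main}
Let $u\in W^{1,2}(B_1,\mathbb R^n)$ solve \eqref{eq:system} in the sense of distributions with $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$, and let $\phi=0$ almost everywhere. Then $u\in W^{2,2}_{\mathrm{loc}}(B_1)\cap W^{1,\infty}_{\mathrm{loc}}(B_1)$. If moreover $u$ is not constant, every point of $B_1$ is the center of a disk $D_R$ on which
\begin{equation}\label{eq:factor}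
u_z=\mu\,e^{\zeta}\,\xi,
\end{equation}
where $\mu\not\equiv0$ is holomorphic, $\zeta\in C^0\cap W^{1,2}(D_R;\mathbb R)$, and $\xi\in W^{1,2}(D_R,\mathbb C^n)$ with $|\xi|=1$.
\end{theorem}

The conjecture is the first assertion. Two complements are not needed for it. The first says that for weakly conformal maps antisymmetry costs nothing, in contrast with Example~\ref{ex:loglog}.

\begin{theorem}\label{thm:char}
Let $u\in W^{1,2}(B_1,\mathbb R^n)$ with $\phi=0$ almost everywhere. The following are equivalent.
\begin{enumerate}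
\item[(a)] $-\Delta u=\Omega\cdot\nabla u$ for some $\Omega\in L^2_{\mathrm{loc}}(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$.
\item[(b)] $-\Delta u=\Omega\cdot\nabla u$ for some $\Omega\in L^2_{\mathrm{loc}}(B_1,\mathfrak{gl}(n)\otimes\bigwedge^1\mathbb R^2)$.
\item[(c)] $u\in W^{2,2}_{\mathrm{loc}}\cap W^{1,\infty}_{\mathrm{loc}}$, $\Delta u=0$ almost everywhere on $\{\nabla u=0\}$, and $\mathbf 1_{\{\nabla u\ne0\}}|\Delta u|/|\nabla u|\in L^2_{\mathrm{loc}}$.
\end{enumerate}
If they hold and $u$ is not constant, then \eqref{eq:factor} holds near every point, $|\nabla u|$ has a continuous representative with isolated zeros, and at every $z_0\in B_1$ we have $|\nabla u|=c|z-z_0|^k(1+o(1))$ with $c>0$ and an integer $k\ge0$.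
\end{theorem}

The length of $\nabla u$ is thus continuous. Its direction need not be.

\begin{theorem}\label{thm:sharp}
For every $n\ge3$ there are $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$ and a solution $u\in W^{1,2}(B_1,\mathbb R^n)$ of \eqref{eq:system} with $\phi=0$ almost everywhere such that $u$ is not $C^1$ near $0$. In particular $u\notin W^{2,p}_{\mathrm{loc}}(B_1)$ for every $p>2$.
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a factorization result for a first-order system, Proposition~\ref{prop:factor}. Section~\ref{sec:model} works out the smooth case and the identities behind the proof, and Sections~\ref{sec:approx}--\ref{sec:frame} prove the proposition. Theorems~\ref{thm:char} and~\ref{thm:sharp} are proved in Sections~\ref{sec:nosym} and~\ref{sec:sharp}.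

\section{Reduction to a first-order system}\label{sec:reduction}

\subsection{Conventions}
Let $\partial_z=\frac12(\partial_x-i\partial_y)$ and $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$, so $\Delta=4\partial_z\partial_{\bar z}$. On $\mathbb C^m$ we use the bilinear product $X\cdot Y=\sum X_jY_j$ and the Hermitian product $\langle X,Y\rangle=\sum X_j\overline{Y_j}$. Conjugation exchanges $\partial_z$ and $\partial_{\bar z}$, so
\[
\partial_{\bar z}\langle X,Y\rangle=\langle X_{\bar z},Y\rangle+\langle X,Y_z\rangle,\qquad \partial_{z}\langle X,Y\rangle=\langle X_{z},Y\rangle+\langle X,Y_{\bar z}\rangle .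
\]
Vectors are columns and $X^*=\overline X^{\,T}$. Matrices carry the Frobenius product $\operatorname{tr}(MM'^*)$; then $(XY^*)Z=\langle Z,Y\rangle X$ and $|XY^*|=|X||Y|$. For $\psi=u_z$ with $u$ real,
\begin{equation}\label{eq:dictionary}
|\psi|=\tfrac12|\nabla u|,\qquad \psi\cdot\psi=\tfrac14\phi,\qquad \psi_{\bar z}=\tfrac14\Delta u .
\end{equation}

\subsection{Results used}
\begin{description}
\item[(F1) Sharp--Topping \cite{ST}.] If $u\in W^{1,2}(B_1,\mathbb R^n)$ solves $-\Delta u=\Omega\cdot\nabla u+f$ with $\Omega\in L^2(B_1,so(n)\otimes\bigwedge^1\mathbb R^2)$ and $f\in L^p$, $p\in(1,2)$, then $u\in W^{2,p}_{\mathrm{loc}}$. We use the case $f=0$.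
\item[(F2) Wente's inequality] (Wente; Brezis--Coron; see H\'elein's book, Chapter~3). There is a constant $C_W$ such that for every disk $D_r$ and all $a,b\in W^{1,2}(D_r)$ the solution $\zeta\in W^{1,2}_0(D_r)$ of $\Delta\zeta=a_xb_y-a_yb_x$ is continuous on $\overline{D_r}$ and $\|\zeta\|_\infty+\|\nabla\zeta\|_2\le C_W\|\nabla a\|_2\|\nabla b\|_2$.
\item[(F3) Cauchy transform.] The function $1/(\pi z)$ is a fundamental solution of $\partial_{\bar z}$. For a disk $D$ let $Tf(z)=\frac1\pi\int_D\frac{f(w)}{z-w}\,dA(w)$. Then $\partial_{\bar z}Tf=f$ in $D$, and by the Hardy--Littlewood--Sobolev inequality $\|Tf\|_{L^4(D)}\le C_1\|f\|_{L^{4/3}(D)}$ with $C_1$ independent of $D$. If $f\in L^q(\mathbb C)$, $1<q<\infty$, has compact support, then $\frac1{\pi z}*f\in W^{1,q}_{\mathrm{loc}}$ by the Calder\'on--Zygmund theorem.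
\item[(F4) Weyl's lemma.] A locally integrable function with $\partial_{\bar z}\mu=0$ in the sense of distributions agrees almost everywhere with a holomorphic function.
\item[(F5) Product rule.] In the plane $W^{1,3/2}_{\mathrm{loc}}\subset L^6_{\mathrm{loc}}$. If $f,g\in W^{1,3/2}_{\mathrm{loc}}$, then $fg\in W^{1,1}_{\mathrm{loc}}$ and $\nabla(fg)=f\nabla g+g\nabla f$: mollify, and use that $L^{3/2}\cdot L^3\subset L^1$. If moreover $g\in W^{1,2}_{\mathrm{loc}}\cap L^\infty_{\mathrm{loc}}$, then $fg\in W^{1,3/2}_{\mathrm{loc}}$, because $L^6\cdot L^2\subset L^{3/2}$.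
\item[(F6) Subharmonic functions.] Let $D$ be a disk. A function $s\in L^1_{\mathrm{loc}}(D)$ with $\Delta s\ge0$ in the sense of distributions agrees almost everywhere with a subharmonic function, whose value at each $z$ is the limit of the means of $s$ over $D_\delta(z)$ as $\delta\to0$. The pointwise limit of a decreasing sequence of subharmonic functions on $D$ is either identically $-\infty$ or in $L^1_{\mathrm{loc}}(D)$.
\end{description}

\subsection{The factorization proposition}
The two hypotheses of Theorem~\ref{thm:main} enter only through the following properties of $\psi=u_z$.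

\begin{proposition}\label{prop:factor}
Let $\psi\in W^{1,3/2}_{\mathrm{loc}}(B_1,\mathbb C^n)$ and $v\in L^2_{\mathrm{loc}}(B_1,\mathbb C^n)$ satisfy
\begin{equation}\label{eq:first}
\psi_{\bar z}=|\psi|\,v\qquad\text{and}\qquad\langle v,\psi\rangle=0\qquad\text{almost everywhere.}
\end{equation}
Then either $\psi=0$ almost everywhere, or every $z_0\in B_1$ is the center of a disk $D_R$ with $\overline{D_R}\subset B_1$ on which $\psi=\mu e^\zeta\xi$, with $\mu\not\equiv0$ holomorphic, $\zeta\in C^0(\overline{D_R})\cap W^{1,2}_0(D_R)$ real, $\xi\in W^{1,2}(D_R,\mathbb C^n)$ and $|\xi|=1$.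
\end{proposition}

The orthogonality condition says that the perturbation turns the complex line spanned by $\psi$ and has no component along it. It cannot be dropped: for $n=1$ the unbounded function $\psi=\ell$ satisfies $\psi_{\bar z}=-1/(2\bar z)=|\psi|v$ with $v=-1/(2\bar z\ell)\in L^2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:factor}]
For later use we assume only $\Omega\in L^2_{\mathrm{loc}}$. Put $\psi=u_z$ and $F=\Omega\cdot\nabla u=-\Delta u$.

For $r<1$ the map $u(r\,\cdot)$ solves \eqref{eq:system} with the potential $r\Omega(r\,\cdot)\in L^2(B_1)$. By (F1), $\psi\in W^{1,3/2}_{\mathrm{loc}}(B_1)$. This is the only use of antisymmetry.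

By (F5) and \eqref{eq:dictionary}, $0=\partial_{\bar z}(\psi\cdot\psi)=2\psi\cdot\psi_{\bar z}=-\frac12\psi\cdot F$ almost everywhere. Since $F$ is real, conjugation gives $\langle F,\psi\rangle=F\cdot\bar\psi=0$. This is the only use of conformality.

Let $v=-F/(4|\psi|)$ where $\psi\ne0$ and $v=0$ elsewhere. From $|F|\le|\Omega||\nabla u|=2|\Omega||\psi|$ we see that $F=0$ almost everywhere on $\{\psi=0\}$ and that $|v|\le\frac12|\Omega|$. So \eqref{eq:first} holds with $v\in L^2_{\mathrm{loc}}$.

If $\psi=0$ almost everywhere, $u$ is constant and there is nothing to prove. Otherwise Proposition~\ref{prop:factor} gives \eqref{eq:factor}, and $|\nabla u|=2|\mu|e^\zeta$ is bounded on $D_{R/2}$. Hence $u\in W^{1,\infty}_{\mathrm{loc}}(B_1)$. Then $|\Delta u|\le|\Omega||\nabla u|\in L^2_{\mathrm{loc}}$, and interior $L^2$ regularity for the Laplacian gives $u\in W^{2,2}_{\mathrm{loc}}(B_1)$.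
\end{proof}

\section{The smooth case and two identities}\label{sec:model}

In this section all maps are smooth. We find the factorization by hand when $\psi$ has no zeros, and see which estimates are needed to make it survive in the weak setting.

\subsection{Unit vector fields}
For a planar vector field $\alpha$ let $\operatorname{curl}\alpha=\partial_x\alpha_2-\partial_y\alpha_1$, and let $\nabla^\perp\zeta=(-\zeta_y,\zeta_x)$, so that $\operatorname{curl}\nabla^\perp\zeta=\Delta\zeta$. For $\xi=(p_l+iq_l)_{l=1}^n$ with $p_l,q_l$ real put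
\[
J(\xi)=2\sum_l(\partial_xp_l\,\partial_yq_l-\partial_yp_l\,\partial_xq_l).
\]

\begin{lemma}\label{lem:frames}
Let $\xi$ be a smooth $\mathbb C^n$-valued map with $|\xi|=1$, let $P=\xi\xi^*$ be the orthogonal projection onto $\mathbb C\xi$, and define $\alpha$ by $\langle\xi_x,\xi\rangle=i\alpha_1$, $\langle\xi_y,\xi\rangle=i\alpha_2$. Then $\alpha$ is real, and:
\begin{enumerate}
\item[(i)] $\operatorname{curl}\alpha=J(\xi)$;
\item[(ii)] $|\nabla\xi|^2=\frac12|\nabla P|^2+|\alpha|^2$;
\item[(iii)] for a real function $\zeta$, $\ \langle\xi_{\bar z},\xi\rangle=-\zeta_{\bar z}$ if and only if $\alpha=\nabla^\perp\zeta$;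
\item[(iv)] replacing $\xi$ by $e^{i\theta}\xi$ with $\theta$ real fixes $P$ and replaces $\alpha$ by $\alpha+\nabla\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\partial$ be $\partial_x$ or $\partial_y$. From $0=\partial|\xi|^2=2\operatorname{Re}\langle\partial\xi,\xi\rangle$, $\alpha$ is real. For (i), the mixed second derivatives cancel in
\[
i\operatorname{curl}\alpha=\partial_x\langle\xi_y,\xi\rangle-\partial_y\langle\xi_x,\xi\rangle=\langle\xi_y,\xi_x\rangle-\langle\xi_x,\xi_y\rangle=-2i\operatorname{Im}\langle\xi_x,\xi_y\rangle,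
\]
and $\operatorname{Im}\langle\xi_x,\xi_y\rangle=\sum_l(\partial_xq_l\,\partial_yp_l-\partial_xp_l\,\partial_yq_l)$. For (ii), write $\partial\xi=it\xi+Z$ with $t$ real and $\langle Z,\xi\rangle=0$. In $\partial P=(\partial\xi)\xi^*+\xi(\partial\xi)^*$ the terms $\pm it\xi\xi^*$ cancel, so $\partial P=Z\xi^*+\xi Z^*$. The two summands are orthogonal, since $\operatorname{tr}(Z\xi^*Z\xi^*)=0$, and each has norm $|Z|$. Hence $|\partial\xi|^2=t^2+\frac12|\partial P|^2$. For (iii), compare $\langle\xi_{\bar z},\xi\rangle=\frac12(i\alpha_1-\alpha_2)$ with $-\zeta_{\bar z}=\frac12(-i\zeta_y-\zeta_x)$. Part (iv) follows from $\partial(e^{i\theta}\xi)=e^{i\theta}(\partial\xi+i(\partial\theta)\xi)$.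
\end{proof}

\subsection{The factorization when $\psi$ is smooth and has no zeros}
Let $\psi$ be smooth and nowhere zero near a closed disk $\overline{D_r}$, with $\langle\psi_{\bar z},\psi\rangle=0$. Write $\psi=e^\lambda\xi_0$ with $\lambda=\log|\psi|$ and $|\xi_0|=1$. Pairing $\psi_{\bar z}=e^\lambda(\lambda_{\bar z}\xi_0+\partial_{\bar z}\xi_0)$ with $\xi_0$ gives $\langle\partial_{\bar z}\xi_0,\xi_0\rangle=-\lambda_{\bar z}$. By parts (iii) and (i) of Lemma~\ref{lem:frames},
\[
\Delta\lambda=J(\xi_0).
\]
This is the Jacobian structure to which (F2) applies, with two defects. Wente's inequality needs zero boundary values, and it needs the energy of $\xi_0$, which by (ii) is $\frac12\|\nabla P\|_2^2+\|\nabla\lambda\|_2^2$ and contains the unknown. A change of phase repairs the first defect. Split $\lambda=\zeta+\lambda_0$ on $D_r$, with $\lambda_0$ harmonic and $\zeta=0$ on $\partial D_r$, and choose $\theta$ so that $\lambda_0+i\theta$ is holomorphic. With $\mu=e^{\lambda_0+i\theta}$ and $\xi=e^{-i\theta}\xi_0$ we have $\psi=\mu e^\zeta\xi$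 and
\[
\langle\xi_{\bar z},\xi\rangle=-\lambda_{\bar z}-i\theta_{\bar z}=-\zeta_{\bar z}-(\lambda_0+i\theta)_{\bar z}=-\zeta_{\bar z}.
\]
Now $\Delta\zeta=J(\xi)$ with zero boundary values, and (F2) yields a quadratic inequality $E\le C_W(\frac12\|\nabla P\|_2^2+E^2)$ for $E=\|\nabla\zeta\|_2$. It will bound $E$ and $\|\zeta\|_\infty$ when $\|\nabla P\|_2$ is small. The pair $(\xi,\zeta)$ can be built from the line field $P=\psi\psi^*/|\psi|^2$ alone, and $P$, unlike $\psi/|\psi|$, does not see the phase singularity at a zero.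

\begin{example}[a branched sphere]\label{ex:sphere}
Let $\sigma(z)=(1+|z|^2)^{-1}(2x,2y,|z|^2-1)$. Writing $2x=z+\bar z$ and $2y=-i(z-\bar z)$ and differentiating,
\[
\sigma_z=\frac{\sqrt2}{1+|z|^2}\,\xi_1(z),\qquad \xi_1(z)=\frac{(1-\bar z^2,\,-i(1+\bar z^2),\,2\bar z)}{\sqrt2\,(1+|z|^2)},
\]
where $|\xi_1|=1$ and $\xi_1\cdot\xi_1=0$. For an integer $m\ge1$ let $u(z)=\sigma(z^m)$. Then $u_z=mz^{m-1}\sigma_z(z^m)$, so $\phi=0$. Since $|u|=1$ and $\Delta u$ is normal, $\vec H=-u$, and $u$ solves \eqref{eq:system} with the smooth potential $\Omega^i_j=u^i\nabla u^j-u^j\nabla u^i$. On $B_1$ the factorization \eqref{eq:factor} is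
\[
\mu=\frac{m}{\sqrt2}\,z^{m-1},\qquad \zeta=\log\frac{2}{1+|z|^{2m}},\qquad \xi=\xi_1(z^m).
\]
Here $P=\xi\xi^*$ is smooth. For $m\ge2$, however, $u_z/|u_z|=(z/|z|)^{m-1}\xi$ is not in $W^{1,2}$ near $0$, since $|\nabla(z/|z|)^{m-1}|=(m-1)/r$. Zeros do occur, and the factor $\mu$ absorbs them.
\end{example}

\subsection{The energy of the line field}
It remains to bound $\nabla P$ in $L^2$. The equation controls $\psi_{\bar z}$ but says nothing about $\psi_z$. The link between the two is a formula for $\Delta\log|\psi|$. We state it without the orthogonality condition, because our smooth approximations will satisfy that condition only in the limit.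

\begin{lemma}\label{lem:identity}
Let $\Psi$ be a smooth, nowhere vanishing $\mathbb C^m$-valued map. Let $\Pi=\Psi\Psi^*/|\Psi|^2$, write $X^\perp=(1-\Pi)X$, and put
\[
a=\frac{\langle\Psi_{\bar z},\Psi\rangle}{|\Psi|^2},\qquad \beta=\frac{(\Psi_z)^\perp}{|\Psi|},\qquad\gamma=\frac{(\Psi_{\bar z})^\perp}{|\Psi|}.
\]
Then $|a|^2+|\gamma|^2=|\Psi_{\bar z}|^2/|\Psi|^2$ and
\begin{align}
\Delta\log|\Psi|&=2|\beta|^2-2|\gamma|^2+4\operatorname{Re}a_z,\label{eq:logid}\\
|\nabla\Pi|^2&=4(|\beta|^2+|\gamma|^2).\label{eq:projid}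
\end{align}
\end{lemma}

\begin{proof}
Put $N=|\Psi|^2$, $G=\Psi_{\bar z}$ and $b=\langle\Psi_z,\Psi\rangle/N$. The decompositions $G=a\Psi+G^\perp$ and $\Psi_z=b\Psi+(\Psi_z)^\perp$ give $|G|^2/N=|a|^2+|\gamma|^2$ and $|\Psi_z|^2/N=|b|^2+|\beta|^2$. Next, $N_z=\langle\Psi_z,\Psi\rangle+\langle\Psi,G\rangle$, so $\partial_z\log N=b+\bar a$ and, by conjugation, $\partial_{\bar z}\log N=\bar b+a$. Since $\Psi_{z\bar z}=G_z$,
\begin{align*}
b_{\bar z}&=\frac{\langle G_z,\Psi\rangle+|\Psi_z|^2}{N}-b(\bar b+a)=\frac{\langle G_z,\Psi\rangle}{N}-ab+|\beta|^2,\\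
a_z&=\frac{\langle G_z,\Psi\rangle+|G|^2}{N}-a(b+\bar a)=\frac{\langle G_z,\Psi\rangle}{N}-ab+|\gamma|^2 .
\end{align*}
Subtracting, $b_{\bar z}=a_z+|\beta|^2-|\gamma|^2$. Together with $\partial_{\bar z}\bar a=\overline{a_z}$ this gives $\partial_{\bar z}\partial_z\log N=|\beta|^2-|\gamma|^2+2\operatorname{Re}a_z$, and $\Delta\log|\Psi|=2\partial_{\bar z}\partial_z\log N$ gives \eqref{eq:logid}.

For \eqref{eq:projid}, note that $\partial_z(\Psi^*)=G^*$. Therefore
\[
\Pi_z=\frac{\Psi_z\Psi^*+\Psi G^*}{N}-(b+\bar a)\Pi=\frac{(\Psi_z)^\perp\Psi^*+\Psi(G^\perp)^*}{N},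
\]
because the parts of $\Psi_z$ and $G$ along $\Psi$ contribute exactly $b\Pi$ and $\bar a\Pi$. The two remaining matrices are orthogonal, since $\Psi^*G^\perp=0$, so $|\Pi_z|^2=|\beta|^2+|\gamma|^2$. Finally $\Pi_x$ and $\Pi_y$ are Hermitian, so $\operatorname{tr}(\Pi_x\Pi_y)$ is real, the cross term in $|\Pi_x-i\Pi_y|^2$ vanishes, and $|\Pi_z|^2=\frac14|\nabla\Pi|^2$.
\end{proof}

For a smooth solution of \eqref{eq:first} without zeros we have $a=0$ and $\gamma=v$. Integrating \eqref{eq:logid} against a cutoff function $\chi\ge0$ gives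
\begin{equation}\label{eq:modelineq}
2\int\chi|\beta|^2=\int\log|\psi|\,\Delta\chi+2\int\chi|v|^2 .
\end{equation}
The unknown term $|\beta|^2$ has a sign, so an $L^1$ bound for $\log|\psi|$ already bounds the energy of the line field.

\begin{remark}
For $\psi=u_z$ with $u$ as in Example~\ref{ex:immersion}, the complexified tangent plane is spanned by $\psi$ and $\bar\psi$, and $\langle\psi_z,\bar\psi\rangle=\frac12\partial_z(\psi\cdot\psi)=0$. So $(\psi_z)^\perp$ is the normal part of $u_{zz}=\frac14(u_{xx}-u_{yy}-2iu_{xy})$, and with $|\psi|^2=\varrho^2/2$,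
\[
|\beta|^2=\tfrac{\varrho^2}{8}\big(|\mathrm{II}_{11}-\mathrm{II}_{22}|^2+4|\mathrm{II}_{12}|^2\big),\qquad|\gamma|^2=\tfrac{\varrho^2}{8}|\mathrm{II}_{11}+\mathrm{II}_{22}|^2 .
\]
Thus \eqref{eq:logid} is $-\Delta\log\varrho=K\varrho^2$ with $K=\langle\mathrm{II}_{11},\mathrm{II}_{22}\rangle-|\mathrm{II}_{12}|^2$, \eqref{eq:projid} reads $|\nabla\Pi|^2=|\mathrm{II}|^2\varrho^2$, and \eqref{eq:modelineq} recovers the trace-free part of $\mathrm{II}$ from the mean curvature.
\end{remark}

Three things are missing in the weak setting. The term $|\beta|^2$ is not known to be integrable, so \eqref{eq:modelineq} has to be reached by approximation (Section~\ref{sec:approx}). The function $\log|\psi|$ is not known to be integrable, or even finite almost everywhere (Section~\ref{sec:log}). And the pair $(\xi,\zeta)$ must be built for a line field of class $W^{1,2}$ (Section~\ref{sec:frame}).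

\section{Approximating the equation}\label{sec:approx}

From here to the end of Section~\ref{sec:frame}, $\psi$ and $v$ are as in Proposition~\ref{prop:factor}. To pass to the limit in \eqref{eq:logid} we need the quotients $|\Psi_{\bar z}|/|\Psi|$ of the approximations to be dominated in $L^2$. Mollifying $\psi$ gives no such pointwise bound. So we view \eqref{eq:first} as a linear equation, smooth its coefficient, and solve the new equation. Let
\[
A=v\psi^*/|\psi|\ \text{ where }\psi\ne0,\qquad A=0\ \text{ elsewhere.}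
\]
Then $\psi_{\bar z}=A\psi$ and $|A|\le|v|$. Call a disk $D$ \emph{small} if $\overline D\subset B_1$ and $C_1\|A\|_{L^2(D)}\le\frac14$. Every point of $B_1$ is the center of a small disk.

\begin{lemma}\label{lem:approx}
Let $D$ be a small disk. There are $A_k\in C_c^\infty(D,\mathbb C^{n\times n})$, $\psi_k\in C^\infty(D,\mathbb C^n)$ and $V\in L^2(D)$ such that $\partial_{\bar z}\psi_k=A_k\psi_k$, $\psi_k\to\psi$ in $L^4(D)$ and almost everywhere, $A_k\to A$ almost everywhere, and $|A_k|\le V$.
\end{lemma}

\begin{proof}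
We have $\psi\in L^4(D)$, and $\|A\psi\|_{4/3}\le\|A\|_2\|\psi\|_4$. By (F3) and (F4), $\psi_{\mathrm{hol}}=\psi-T(A\psi)\in L^4(D)$ is holomorphic in $D$. Choose $A_k\in C_c^\infty(D)$ with $A_k\to A$ in $L^2(D)$ and $C_1\|A_k\|_2\le\frac12$. Then $\|T(A_kX)\|_4\le C_1\|A_k\|_2\|X\|_4\le\frac12\|X\|_4$, so $X\mapsto\psi_{\mathrm{hol}}+T(A_kX)$ is a contraction of $L^4(D,\mathbb C^n)$. Let $\psi_k$ be its fixed point; it satisfies $\partial_{\bar z}\psi_k=A_k\psi_k$. From $\psi_k-\psi=T(A_k(\psi_k-\psi))+T((A_k-A)\psi)$ we get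
\[
\|\psi_k-\psi\|_4\le\tfrac12\|\psi_k-\psi\|_4+C_1\|A_k-A\|_2\|\psi\|_4,
\]
hence $\psi_k\to\psi$ in $L^4(D)$.

If $f\in W^{m,4}$ has compact support in $D$, then $Tf=\frac1{\pi z}*f$, derivatives of order $m$ pass onto $f$, and (F3) gives $Tf\in W^{m+1,4}_{\mathrm{loc}}$. If $\psi_k\in W^{m,4}_{\mathrm{loc}}(D)$, this applies to $f=A_k\psi_k$ and yields $\psi_k=\psi_{\mathrm{hol}}+Tf\in W^{m+1,4}_{\mathrm{loc}}(D)$. Starting from $m=0$, induction and Sobolev embedding give $\psi_k\in C^\infty(D)$. Finally pass to a subsequence that converges almost everywhere and has $\sum\|A_{k+1}-A_k\|_2<\infty$, and let $V=|A_1|+\sum|A_{k+1}-A_k|$.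
\end{proof}

The maps $\psi_k$ may have zeros. We remove them by adding a constant component, which does not change the $\bar z$-derivative. For $\varepsilon\in(0,1]$ let
\[
\Psi_{k,\varepsilon}=(\psi_k,\sqrt\varepsilon)\in\mathbb C^{n+1},\qquad\rho_\varepsilon=\tfrac12\log(|\psi|^2+\varepsilon),
\]
and let $a_{k,\varepsilon},\beta_{k,\varepsilon},\gamma_{k,\varepsilon},\Pi_{k,\varepsilon}$ be the quantities of Lemma~\ref{lem:identity} for $\Psi_{k,\varepsilon}$.

\begin{lemma}\label{lem:ineq}
Let $D$ be a small disk, $\varepsilon\in(0,1]$ and $0\le\chi\in C_c^\infty(D)$. Then $|\gamma_{k,\varepsilon}|\le V$, and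
\begin{equation}\label{eq:ineq}
0\le\lim_{k\to\infty}2\int\chi|\beta_{k,\varepsilon}|^2\le\int\rho_\varepsilon\,\Delta\chi+2\int\chi|v|^2 .
\end{equation}
\end{lemma}

\begin{proof}
We drop the index $\varepsilon$. Multiplying \eqref{eq:logid} by $\chi$ and integrating by parts,
\[
2\int\chi|\beta_k|^2=\int\log|\Psi_k|\,\Delta\chi+2\int\chi|\gamma_k|^2+4\operatorname{Re}\int\chi_z\,a_k .
\]
We show that each term on the right converges. The function $s\mapsto\frac12\log(s^2+\varepsilon)$ has derivative at most $1/(2\sqrt\varepsilon)$ in absolute value, so $\log|\Psi_k|\to\rho_\varepsilon$ in $L^1(D)$. Since $\partial_{\bar z}\Psi_k=(A_k\psi_k,0)$, we have $|a_k|^2+|\gamma_k|^2=|A_k\psi_k|^2/|\Psi_k|^2\le V^2$. Almost everywhere $A_k\psi_k\to A\psi=|\psi|v$, so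
\[
a_k=\frac{\langle A_k\psi_k,\psi_k\rangle}{|\psi_k|^2+\varepsilon}\to\frac{|\psi|\langle v,\psi\rangle}{|\psi|^2+\varepsilon}=0,\qquad|\gamma_k|^2\to\frac{|\psi|^2|v|^2}{|\psi|^2+\varepsilon}\le|v|^2 .
\]
The first limit is where the orthogonality in \eqref{eq:first} is used. Dominated convergence, with majorants $V$ and $V^2$, gives \eqref{eq:ineq}.
\end{proof}

\section{Integrability of $\log|\psi|$ and the energy of the line field}\label{sec:log}

Inequality \eqref{eq:ineq} is used twice. Its outer terms say that $\rho_\varepsilon$ is subharmonic up to a fixed potential, and this gives the integrability of $\log|\psi|$. That information makes the right-hand side bounded as $\varepsilon\to0$, and then the middle term bounds the energy.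

\begin{lemma}\label{lem:log}
Either $\psi=0$ almost everywhere in $B_1$, or $\log|\psi|\in L^1_{\mathrm{loc}}(B_1)$.
\end{lemma}

\begin{proof}
Let $D$ be a small disk. By \eqref{eq:ineq}, $\Delta\rho_\varepsilon+2|v|^2\ge0$ in the sense of distributions on $D$. Let
\[
Y(z)=\frac1\pi\int_D\log|z-w|\,|v(w)|^2\,dA(w).
\]
Then $Y\in L^1(D)$ by Fubini's theorem, and $\Delta Y=2|v|^2$ because $\Delta\log|z|=2\pi\delta_0$. Since $|\rho_\varepsilon|\le|\log\varepsilon|+|\psi|$, the function $\rho_\varepsilon+Y$ is in $L^1(D)$, and its Laplacian is nonnegative. Let $s_\varepsilon$ be its subharmonic representative from (F6). The functions $\rho_\varepsilon$ decrease as $\varepsilon\downarrow0$ and $s_\varepsilon(z)$ is a limit of means, so $s_\varepsilon(z)$ decreases at every point $z$. The limit $s$ of $s_{1/m}$ equals $\log|\psi|+Y$ almost everywhere, and by (F6) it is either in $L^1_{\mathrm{loc}}(D)$ or identically $-\infty$. In the first case $\log|\psi|\in L^1_{\mathrm{loc}}(D)$. In the second, $\psi=0$ almost everywhere on $D$,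 because $Y$ is finite almost everywhere.

Let $U_1$ and $U_2$ be the unions of the small disks of the first and of the second kind. They are open and cover $B_1$. They are disjoint, since two overlapping disks share a set of positive measure, on which $\log|\psi|$ cannot be both finite and $-\infty$ almost everywhere. As $B_1$ is connected, $B_1=U_1$ or $B_1=U_2$.
\end{proof}

From now on we assume the second alternative of Lemma~\ref{lem:log}. Then $\psi\ne0$ almost everywhere, and $P=\psi\psi^*/|\psi|^2$ is defined almost everywhere.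

\begin{lemma}\label{lem:energy}
$P\in W^{1,2}_{\mathrm{loc}}(B_1,\mathbb C^{n\times n})$.
\end{lemma}

\begin{proof}
Let $D$ be a small disk, $D'$ a smaller concentric disk, and $0\le\chi\in C_c^\infty(D)$ with $\chi=1$ on $D'$. From $\log|\psi|\le\rho_\varepsilon\le\rho_1\le|\psi|$ we get $|\rho_\varepsilon|\le|\log|\psi||+|\psi|$. The sequences $A_k,\psi_k$ and the function $V$ do not depend on $\varepsilon$. By \eqref{eq:projid} and Lemma~\ref{lem:ineq},
\[
\limsup_{k\to\infty}\int_{D'}|\nabla\Pi_{k,\varepsilon}|^2\le 2\int\big(|\log|\psi||+|\psi|\big)|\Delta\chi|+4\int\chi|v|^2+4\int_DV^2=:M,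
\]
and $M$ is finite and independent of $\varepsilon$. Recall that a sequence bounded in $W^{1,2}(D')$ and convergent almost everywhere converges weakly in $W^{1,2}(D')$ to the same limit, and that $\|\nabla\cdot\|_2$ is weakly lower semicontinuous. The projections $\Pi_{k,\varepsilon}$ have norm $1$. As $k\to\infty$ they converge almost everywhere to $\Pi_\varepsilon=\Psi_\varepsilon\Psi_\varepsilon^*/(|\psi|^2+\varepsilon)$ with $\Psi_\varepsilon=(\psi,\sqrt\varepsilon)$, so $\int_{D'}|\nabla\Pi_\varepsilon|^2\le M$. As $\varepsilon\to0$, at every point with $\psi\ne0$ the matrix $\Pi_\varepsilon$ converges to the block matrix $\operatorname{diag}(P,0)$. Hence $\int_{D'}|\nabla P|^2\le M$.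
\end{proof}

\section{A frame with continuous potential, and the factorization}\label{sec:frame}

Let $\mathcal H$ be the real vector space of Hermitian $n\times n$ matrices and $\mathcal P=\{XX^*:|X|=1\}\subset\mathcal H$ the compact set of rank-one orthogonal projections. Put $\eta=1/(16C_W^2)$.

\begin{lemma}\label{lem:lift}
Let $P$ be a $W^{1,2}$ map from a neighborhood of $\overline{D_R}$ to $\mathcal H$ with values in $\mathcal P$ almost everywhere, and suppose $\frac12\int_{D_R}|\nabla P|^2<\eta$. Then there are $\xi\in W^{1,2}(D_R,\mathbb C^n)$ and a real function $\zeta\in C^0(\overline{D_R})\cap W^{1,2}_0(D_R)$ with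
\begin{equation}\label{eq:lift}
|\xi|=1,\qquad\xi\xi^*=P,\qquad\langle\xi_{\bar z},\xi\rangle=-\zeta_{\bar z}.
\end{equation}
\end{lemma}

\begin{proof}
All disks $D_r$ have the center $z_0$ of $D_R$. We first treat smooth $P$, with bounds that depend only on $C_W$, and then approximate.

\emph{Step 1: smooth $P$.} Let $P$ be smooth near $\overline{D_R}$ with $\frac12\int_{D_R}|\nabla P|^2\le\eta$. There is a smooth unit field $\xi_0$ near $\overline{D_R}$ with $\xi_0\xi_0^*=P$. Indeed, fix a unit vector $X_0$ in the image of $P(z_0)$, put $P_t=P(z_0+t(z-z_0))$, solve $\dot X=\dot P_tX$ with $X(0)=X_0$, and let $\xi_0(z)=X(1)$; it depends smoothly on $z$. Differentiating $P_t^2=P_t$ gives $P_t\dot P_tP_t=0$. Hence $Z=(1-P_t)X$ solves $\dot Z=-P_t\dot P_tX=-P_t\dot P_tZ$ with $Z(0)=0$, so $Z=0$, and then $\frac{d}{dt}|X|^2=2\operatorname{Re}\langle P_t\dot P_tP_tX,X\rangle=0$.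

Let $\alpha_0$ be the field of Lemma~\ref{lem:frames} for $\xi_0$ and $\kappa=\operatorname{curl}\alpha_0$, a smooth function near $\overline{D_R}$. For $0<r\le R$ let $\zeta_r$ solve $\Delta\zeta_r=\kappa$ in $D_r$ and $\zeta_r=0$ on $\partial D_r$; it is smooth on $\overline{D_r}$. The field $\nabla^\perp\zeta_r-\alpha_0$ is curl-free on a disk, so it equals $\nabla\theta_r$ for a real $\theta_r$, smooth on $\overline{D_r}$. By Lemma~\ref{lem:frames}, $\xi_r=e^{i\theta_r}\xi_0$ satisfies \eqref{eq:lift} on $D_r$ with $\zeta_r$, and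
\begin{equation}\label{eq:jac}
\Delta\zeta_r=J(\xi_r),\qquad|\nabla\xi_r|^2=\tfrac12|\nabla P|^2+|\nabla\zeta_r|^2 .
\end{equation}
Let $E(r)=\|\nabla\zeta_r\|_{L^2(D_r)}$. Apply (F2) to each of the $n$ terms of $J(\xi_r)$ and use $2\|\nabla p_l\|_2\|\nabla q_l\|_2\le\|\nabla p_l\|_2^2+\|\nabla q_l\|_2^2$. This gives
\begin{equation}\label{eq:quad}
\|\zeta_r\|_\infty+E(r)\le C_W\|\nabla\xi_r\|^2_{L^2(D_r)}\le C_W\big(\eta+E(r)^2\big).
\end{equation}
A quadratic inequality of this kind allows small and large values of $E$; it only excludes an interval between them. The value $E=1/(2C_W)$ is excluded, since there the right-hand side is $\frac1{16C_W}+\frac1{4C_W}=\frac5{16C_W}<\frac1{2C_W}$. This is the reason for varying the radius: $E$ starts small and cannot jump. The function $\tilde\zeta_r(x)=\zeta_r(z_0+rx)$ on the unit disk has zero boundary values, solves $\Delta\tilde\zeta_r=r^2\kappa(z_0+r\,\cdot)$, and has $\|\nabla\tilde\zeta_r\|_2=E(r)$. The right-hand side depends continuously on $r$ in $L^2$ and tends to $0$ as $r\to0$,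 and the solution operator is bounded from $L^2$ to $W^{1,2}_0$. So $E$ is continuous on $(0,R]$ with $E(r)\to0$ as $r\to0$, and therefore $E(R)<1/(2C_W)$. By \eqref{eq:jac}, $\|\nabla\xi_R\|_2^2\le\eta+1/(4C_W^2)$.

\emph{Step 2: smoothing $P$ within $\mathcal P$.} If $M\in\mathcal H$ has distance less than $\frac12$ from $\mathcal P$, then one eigenvalue of $M$ lies in $(\frac12,\frac32)$ and the other $n-1$ lie in $(-\frac12,\frac12)$, because a Hermitian perturbation moves the ordered eigenvalues by at most its norm. So the spectral projection $\frac1{2\pi i}\oint_{|t-1|=1/2}(t-M)^{-1}\,dt$ belongs to $\mathcal P$, depends smoothly on $M$, and equals $M$ when $M\in\mathcal P$. Multiplying by a cutoff function, we obtain a smooth compactly supported map $\mathcal R:\mathcal H\to\mathcal H$ that sends a neighborhood of $\mathcal P$ into $\mathcal P$ and fixes $\mathcal P$.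

Let $P_\delta$ be the mollification of $P$ at scale $\delta$. The value $P_\delta(x)$ is a mean of $P$ over $D_\delta(x)$ with a weight bounded by $C\delta^{-2}$. By Poincar\'e's inequality, which in this form is scale invariant in dimension two,
\[
\operatorname{dist}(P_\delta(x),\mathcal P)^2\le\frac1{|D_\delta|}\int_{D_\delta(x)}|P_\delta(x)-P(y)|^2\,dy\le C\int_{D_\delta(x)}|\nabla P|^2 .
\]
The right-hand side tends to $0$ uniformly for $x$ near $\overline{D_R}$, by absolute continuity of the integral. Choose $\delta_j\to0$ with $P_{\delta_j}\to P$ almost everywhere and put $P_j=\mathcal R(P_{\delta_j})$. For large $j$ this is a smooth $\mathcal P$-valued map near $\overline{D_R}$, and $P_j\to\mathcal R(P)=P$ almost everywhere. Since $D\mathcal R(P_{\delta_j})\to D\mathcal R(P)$ boundedly almost everywhere and $\nabla P_{\delta_j}\to\nabla P$ in $L^2$,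
\[
\nabla P_j=D\mathcal R(P_{\delta_j})\nabla P_{\delta_j}\to D\mathcal R(P)\nabla P=\nabla(\mathcal R(P))=\nabla P\quad\text{in }L^2(D_R).
\]
In particular $\frac12\int_{D_R}|\nabla P_j|^2\le\eta$ for large $j$.

\emph{Step 3: the limit.} Let $(\xi_j,\zeta_j)$ be the pair of Step~1 for $P_j$ with $r=R$. Both sequences are bounded in $W^{1,2}(D_R)$. Along a subsequence, $\xi_j\to\xi$ and $\zeta_j\to\zeta$ weakly in $W^{1,2}$, strongly in $L^2$ and almost everywhere. Then $|\xi|=1$, $\xi\xi^*=P$, and $\zeta\in W^{1,2}_0(D_R)$ is real. In $\langle\partial_{\bar z}\xi_j,\xi_j\rangle=-\partial_{\bar z}\zeta_j$ the left side pairs a weakly with a strongly convergent sequence in $L^2$, so the identity passes to the limit in the sense of distributions. In $\Delta\zeta_j=J(\xi_j)$ both factors converge only weakly, but for $p,q\in W^{1,2}$ we have $p_xq_y-p_yq_x=\partial_x(pq_y)-\partial_y(pq_x)$ as distributions (true for smooth functions, and both sides are continuous in $W^{1,2}$), and $pq_y$, $pq_x$ are again products of a strongly and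 a weakly convergent sequence. Hence $\Delta\zeta=J(\xi)$. By (F2), applied term by term, this equation has a solution in $W^{1,2}_0(D_R)$ that is continuous on $\overline{D_R}$. It equals $\zeta$, since a harmonic function in $W^{1,2}_0(D_R)$ vanishes.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:factor}]
Suppose that $\psi$ does not vanish almost everywhere. By Lemmas~\ref{lem:log} and~\ref{lem:energy}, $\psi\ne0$ almost everywhere and $P\in W^{1,2}_{\mathrm{loc}}(B_1)$. Given $z_0$, choose $R$ with $\overline{D_R}\subset B_1$ and $\frac12\int_{D_R}|\nabla P|^2<\eta$, and take $\xi,\zeta$ from Lemma~\ref{lem:lift}. Since $\psi=P\psi=\xi\xi^*\psi$, we have $\psi=f\xi$ with the scalar function $f=\langle\psi,\xi\rangle$. By (F5), $f\in W^{1,3/2}_{\mathrm{loc}}(D_R)$ and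
\[
f_{\bar z}=\langle\psi_{\bar z},\xi\rangle+\langle\psi,\xi_z\rangle=|\psi|\langle v,\xi\rangle+f\langle\xi,\xi_z\rangle .
\]
The first term vanishes, because $0=\langle v,\psi\rangle=\bar f\langle v,\xi\rangle$ and $|f|=|\psi|\ne0$ almost everywhere; this is the second use of the orthogonality in \eqref{eq:first}. For the second term, $0=\partial_{\bar z}|\xi|^2=\langle\xi_{\bar z},\xi\rangle+\langle\xi,\xi_z\rangle$ and \eqref{eq:lift} give $\langle\xi,\xi_z\rangle=\zeta_{\bar z}$. Thus $f_{\bar z}=\zeta_{\bar z}f$. As $\zeta$ is bounded, $e^{-\zeta}\in W^{1,2}\cap L^\infty$ with gradient $-e^{-\zeta}\nabla\zeta$. By (F5), $\mu=e^{-\zeta}f$ satisfies $\mu_{\bar z}=e^{-\zeta}(f_{\bar z}-\zeta_{\bar z}f)=0$, and by (F4) it is holomorphic in $D_R$. So $\psi=\mu e^\zeta\xi$, and $\mu\not\equiv0$ because $\psi\ne0$ almost everywhere.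
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Removing the antisymmetry}\label{sec:nosym}

Once we know that $\Delta u$ is orthogonal to $u_x$ and $u_y$, the formula of Example~\ref{ex:immersion} produces an antisymmetric potential. The difficulty is to prove this orthogonality without (F1). Now $\psi=u_z$ is only in $L^2$ and $\psi_{\bar z}$ only in $L^1$. The product $\psi\cdot\psi_{\bar z}$ need not be integrable, so $\psi\cdot\psi=0$ cannot be differentiated in the sense of distributions. We differentiate it pointwise, along sets of almost full measure.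

\begin{lemma}\label{lem:pointwise}
If $\psi\in L^2_{\mathrm{loc}}(B_1,\mathbb C^n)$, $\psi_{\bar z}\in L^1_{\mathrm{loc}}$ and $\psi\cdot\psi=0$ almost everywhere, then $\psi\cdot\psi_{\bar z}=0$ almost everywhere.
\end{lemma}

\begin{proof}
Fix $r<1$, write $B_r=D_r(0)$, and let $\chi\in C_c^\infty(B_1)$ equal $1$ on $B_r$. Then $g=\partial_{\bar z}(\chi\psi)=\chi\psi_{\bar z}+\chi_{\bar z}\psi$ is integrable with compact support, $g=\psi_{\bar z}$ on $B_r$, and $\chi\psi=f:=\frac1{\pi z}*g$ by (F3).

\emph{Claim.} For every $\delta>0$ there are a measurable set $E\subset B_r$ with $|B_r\setminus E|<\delta$ and a representative of $f$ such that for almost every $z_0\in E$ there is $\alpha(z_0)\in\mathbb C^n$ with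
\begin{equation}\label{eq:expansion}
f(z)=f(z_0)+\alpha(z_0)(z-z_0)+g(z_0)\overline{(z-z_0)}+o(|z-z_0|)
\end{equation}
as $z\to z_0$ with $z\in E$.

We use the Calder\'on--Zygmund decomposition of $g$ at height $t>0$: there are disjoint dyadic squares $Q_i$, with centers $c_i$ and sides $l_i$, such that $t<|Q_i|^{-1}\int_{Q_i}|g|\le4t$ and $|g|\le t$ almost everywhere off $\bigcup Q_i$. Let $g_i$ be the mean of $g$ on $Q_i$, $b_i=(g-g_i)\mathbf 1_{Q_i}$ and $g_0=g-\sum b_i$. Then $\sum|Q_i|\le\|g\|_1/t$, $\int b_i=0$, $\sum\|b_i\|_1\le2\|g\|_1$, and $g_0=g$ off $\bigcup Q_i$. Every $Q_i$ meets the support of $g$ and has area at most $\|g\|_1/t$, so the squares lie in a bounded set, and $g_0$ is bounded with compact support. Fix $t$ with $16\|g\|_1/t<\delta/2$.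

\emph{The bounded part.} By (F3), $f_0=\frac1{\pi z}*g_0\in W^{1,q}_{\mathrm{loc}}$ for all $q<\infty$. In the plane, the continuous representative of a $W^{1,q}$ function with $q>2$ is differentiable almost everywhere, with differential given by the weak gradient. So \eqref{eq:expansion} holds almost everywhere for $f_0$, with $\partial_zf_0(z_0)$ and $g_0(z_0)$ as coefficients and without restriction on $z$.

\emph{The pieces $f_i=\frac1{\pi z}*b_i$.} Each $f_i$ is holomorphic off $\overline{Q_i}$, so it contributes nothing to the coefficient of $\overline{z-z_0}$; we have to show that this persists for the sum. Let $Q_i^*$ be the open square with center $c_i$ and side $4l_i$, and $E_0=B_r\setminus\bigcup Q_i^*$, so that $|B_r\setminus E_0|<\delta/2$. For $z\in E_0$ and $w\in Q_i$ we have $|z-c_i|\ge2l_i$ and $|w-c_i|\le l_i/\sqrt2$, hence $|z-w|\ge\frac12|z-c_i|$. Put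
\[
m_i(z)=l_i\|b_i\|_1\,|z-c_i|^{-3}.
\]
Let $z\ne z'$ be in $E_0$, $k(w)=[(z-w)(z'-w)]^{-1}$, $s=|z-c_i|^{-1}$ and $s'=|z'-c_i|^{-1}$. On $Q_i$,
\[
|k'(w)|\le8(s^2s'+ss'^2)\le8(s^3+s'^3),
\]
as $s^3+s'^3-s^2s'-ss'^2=(s-s')^2(s+s')$. Since $\frac1{z-w}-\frac1{z'-w}=-(z-z')k(w)$, $\int b_i=0$, $Q_i$ is convex and $8/(\sqrt2\pi)<2$,
\begin{equation}\label{eq:quotient}
\Big|\frac{f_i(z)-f_i(z')}{z-z'}\Big|=\frac1\pi\Big|\int b_i(w)\big(k(w)-k(c_i)\big)\,dA(w)\Big|\le2\big(m_i(z)+m_i(z')\big).
\end{equation}
The cancellation $\int b_i=0$ also gives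
\[
|f_i(z)|\le\frac1\pi\int\frac{|b_i(w)|\,|w-c_i|}{|z-w|\,|z-c_i|}\,dA(w)\le|z-c_i|\,m_i(z)\le Cm_i(z),
\]
where $C$ bounds $|z-c_i|$ for all $i$ and $z\in B_r$.

\emph{Summation.} From $\int_{|z-c_i|\ge2l_i}l_i|z-c_i|^{-3}\,dA=\pi$ we get $\int_{E_0}\sum m_i\le\pi\sum\|b_i\|_1<\infty$. So $\sum m_i$ converges almost everywhere on $E_0$, and by Egorov's theorem uniformly on a set $E\subset E_0$ with $|E_0\setminus E|<\delta/2$. Then $\sum f_i$ converges at every point of $E$. It also converges to $f-f_0$ in $L^1(B_r)$, because $\int_{B_r}|z-w|^{-1}\,dA(z)\le2\pi r$ gives $\|\frac1{\pi z}*b\|_{L^1(B_r)}\le2r\|b\|_1$. So we may choose the representative with $f=f_0+\sum f_i$ on $E$. Let $z_0\in E$ be an accumulation point of $E$. As $z\to z_0$ in $E$, the $i$-th difference quotient tends to $f_i'(z_0)$, and by \eqref{eq:quotient} the sum of the absolute values of the quotients with $i>N$ is at most $4\sup_E\sum_{i>N}m_i$, which tends to $0$ as $N\to\infty$. Hence $\sum f_i'(z_0)$ converges and is the limit of the difference quotient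 of $\sum f_i$ along $E$. Since $g_0=g$ on $E$, the claim follows with $\alpha=\partial_zf_0+\sum f_i'$.

\emph{Conclusion.} Remove a null set from $E$ and fix the representative of $\psi$ so that $\psi=f$ and $\psi\cdot\psi=0$ everywhere on $E$. Almost every $z_0\in E$ is a density point of $E$ at which \eqref{eq:expansion} holds and $g(z_0)=\psi_{\bar z}(z_0)$. At such a point, for $z\in E$,
\[
0=(\psi\cdot\psi)(z)-(\psi\cdot\psi)(z_0)=2c_1(z-z_0)+2c_2\overline{(z-z_0)}+o(|z-z_0|),
\]
with $c_1=\psi(z_0)\cdot\alpha(z_0)$ and $c_2=\psi(z_0)\cdot g(z_0)$. Every open sector with vertex $z_0$ occupies a fixed fraction of each disk about $z_0$, so it meets $E$ arbitrarily close to $z_0$. Hence every unit complex number $\omega$ is a limit of directions $(z-z_0)/|z-z_0|$ with $z\in E$, $z\to z_0$, and $c_1\omega+c_2\bar\omega=0$. Taking $\omega=1$ and $\omega=i$ gives $c_2=0$. Thus $\psi\cdot\psi_{\bar z}=0$ almost everywhere on $E$. Let $\delta\to0$ and then $r\to1$.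
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
We prove (a)$\Rightarrow$(c)$\Rightarrow$(b)$\Rightarrow$(a).

(a)$\Rightarrow$(c). The proof of Theorem~\ref{thm:main} was written for $\Omega\in L^2_{\mathrm{loc}}$. It gives $u\in W^{2,2}_{\mathrm{loc}}\cap W^{1,\infty}_{\mathrm{loc}}$, and \eqref{eq:factor} near every point if $u$ is not constant. The other two conditions in (c) follow from $|\Delta u|\le|\Omega||\nabla u|$.

(c)$\Rightarrow$(b). Put $\Omega^i_j=-(\Delta u)^i\nabla u^j/|\nabla u|^2$ on $\{\nabla u\ne0\}$ and $\Omega=0$ elsewhere. Then $|\Omega|=\mathbf 1_{\{\nabla u\ne0\}}|\Delta u|/|\nabla u|\in L^2_{\mathrm{loc}}$, and $\Omega\cdot\nabla u=-\Delta u$ on both sets.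

(b)$\Rightarrow$(a). Let $F=\Omega\cdot\nabla u=-\Delta u\in L^1_{\mathrm{loc}}$ and $\psi=u_z$. By \eqref{eq:dictionary} and Lemma~\ref{lem:pointwise}, $\psi\cdot F=0$ almost everywhere, and the real and imaginary parts of this identity say that $\sum_jF^j\nabla u^j=0$. Set
\[
\tilde\Omega^i_j=\frac{F^i\nabla u^j-F^j\nabla u^i}{|\nabla u|^2}\ \text{ on }\{\nabla u\ne0\},\qquad\tilde\Omega=0\ \text{ elsewhere.}
\]
This matrix is antisymmetric. On $\{\nabla u\ne0\}$, expanding the square gives $|\tilde\Omega|^2=2|F|^2/|\nabla u|^2\le2|\Omega|^2$, and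
\[
(\tilde\Omega\cdot\nabla u)^i=F^i-|\nabla u|^{-2}\,\nabla u^i\cdot\sum_jF^j\nabla u^j=F^i .
\]
On $\{\nabla u=0\}$ both $F$ and $\tilde\Omega\cdot\nabla u$ vanish.

Finally let $u$ be nonconstant. On each disk of \eqref{eq:factor}, $|\nabla u|$ agrees almost everywhere with the continuous function $2|\mu|e^\zeta$, whose zeros are those of $\mu$ and hence isolated. Two such functions agree on the overlap of their disks, being continuous and equal almost everywhere. On the disk centered at $z_0$ write $\mu=(z-z_0)^k\tilde\mu$ with $\tilde\mu(z_0)\ne0$; the continuity of $\zeta$ gives the expansion with $c=2|\tilde\mu(z_0)|e^{\zeta(z_0)}$.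
\end{proof}

\section{A solution that is not $C^1$}\label{sec:sharp}

A map that is $C^1$ and immersive at a point has a tangent plane that is continuous there. By Example~\ref{ex:immersion}, the hypotheses of Theorem~\ref{thm:main} ask only for a surface with square integrable mean curvature, and a gradient in $W^{1,2}$ can oscillate at a point. So we take a graph whose tangent plane oscillates and parametrize it conformally. We use one more standard result.

\begin{description}
\item[(F7) Measurable Riemann mapping theorem.] If $\mu_0:B_1\to\mathbb C$ is measurable with $\|\mu_0\|_\infty<1$, there is an orientation-preserving quasiconformal homeomorphism $\Phi:B_1\to B_1$ with $\Phi(0)=0$ and $\Phi_{\bar z}=\mu_0\Phi_z$. On every open set where $\mu_0$ is smooth, $\Phi$ is a smooth diffeomorphism onto its image.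
\end{description}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
It suffices to take $n=3$; for $n>3$ add zero components to $u$ and $\Omega$.

\emph{The graph.} With $L$ as in Example~\ref{ex:loglog} let $h=\frac14x\sin L$ on $B_1$, $h(0)=0$. The eigenvalues $L''$ and $L'/r$ of $D^2L$ are at most $1/(r^2\ell)$ in absolute value, and $|\nabla L|=1/(r\ell)$. From $\nabla h=\frac14(\sin L,0)+\frac14x\cos L\,\nabla L$ and $\ell\ge2$ we get $|\nabla h|\le\frac14+\frac18=\frac38$. The second derivatives of $h$ are bounded by a constant times $|\nabla L|+r|\nabla L|^2+r|D^2L|$, so $|D^2h|\le C/(r\ell)\in L^2(B_1)$. On the $y$-axis $\nabla h=(\frac14\sin L,0)$, and $L\to\infty$ continuously as $r\to0$, so $\nabla h$ has no limit at $0$. Let $X(x,y)=(x,y,h(x,y))$. The induced metric $g=I+\nabla h\otimes\nabla h$ is smooth off $0$, with eigenvalues $1$ and $\Lambda^2$, where $\Lambda=\sqrt{1+|\nabla h|^2}\le\sqrt{73}/8<1.1$ is the area density.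

\emph{Conformal parametrization.} The metric $g$ is a positive multiple of $|dz+\mu_0\,d\bar z|^2$ for
\[
\mu_0=\frac{g_{11}-g_{22}+2ig_{12}}{g_{11}+g_{22}+2\sqrt{\det g}},\qquad|\mu_0|=\frac{\Lambda^2-1}{(\Lambda+1)^2}=\frac{\Lambda-1}{\Lambda+1},
\]
as one sees by expanding $|dz+\mu_0d\bar z|^2=(1+|\mu_0|^2)|dz|^2+2\operatorname{Re}(\overline{\mu_0}\,dz^2)$. So $\|\mu_0\|_\infty<1$ and $\mu_0$ is smooth off $0$. Take $\Phi$ from (F7). Off $0$ it is a smooth diffeomorphism with $|d\Phi|^2=|\Phi_z|^2|dz+\mu_0d\bar z|^2$, a positive multiple of $g$. Hence $u=X\circ\Phi^{-1}$ is continuous, bounded and injective on $B_1$, $u(0)=0$, and $u$ is a smooth conformal immersion off $0$.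

\emph{The equation.} The integral $\frac12\int_{B_1\setminus\{0\}}|\nabla u|^2$ is the area of the graph, at most $1.1\pi$. Off $0$, Example~\ref{ex:immersion} gives an antisymmetric $\Omega$ with $-\Delta u=\Omega\cdot\nabla u$ and $\int|\Omega|^2=4\int|\vec H|^2\,d\mathrm{Area}$. In the graph parametrization $|\vec H|=\frac1{2\Lambda}|\operatorname{tr}(g^{-1}D^2h)|\le\frac1{\sqrt2\Lambda}|D^2h|$, since $|g^{-1}|\le\sqrt2$. Hence $\int|\Omega|^2\le2\int_{B_1}|D^2h|^2<\infty$, and $F=\Omega\cdot\nabla u\in L^1(B_1)$. To cross the origin let $\chi_k=\min\{1,\max\{0,k^{-1}\log(e^{-k}/r)\}\}$. This Lipschitz function equals $1$ for $r\le e^{-2k}$, vanishes for $r\ge e^{-k}$, and has $\int|\nabla\chi_k|^2=2\pi/k$. For $\varphi\in C_c^\infty(B_1)$ the function $(1-\chi_k)\varphi$ is supported where $u$ is smooth, so for $\partial\in\{\partial_x,\partial_y\}$,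
\[
\int u\,\partial\big((1-\chi_k)\varphi\big)=-\int(1-\chi_k)\varphi\,\partial u,\qquad\int\nabla u\cdot\nabla\big((1-\chi_k)\varphi\big)=\int(1-\chi_k)\varphi F .
\]
Since $(1-\chi_k)\varphi\to\varphi$ in $W^{1,2}$ and boundedly almost everywhere, the limits $k\to\infty$ show that $u\in W^{1,2}(B_1)$ and that \eqref{eq:system} holds in $B_1$. Also $\phi=0$ off $0$.

\emph{The origin is not a zero of $|\nabla u|$.} If $|\nabla u|$ tended to $0$ at the origin, $u$ would be $C^1$ with vanishing differential there, and the oscillation of the tangent plane would be no contradiction. We exclude this by comparing areas. By Theorem~\ref{thm:char}, $|u_x|=|u_y|=c|z|^k(1+o(1))$ as $z\to0$, with $c>0$ and an integer $k\ge0$; this holds at every $z\ne0$ by continuity. By conformality the radial derivative of $u$ has length $|u_x|$. Integrating along rays from $u(0)=0$, we find $|u|\le s$ on $D_t(0)$ with $s=\frac{c}{k+1}t^{k+1}(1+o(1))$ as $t\to0$. Since $u$ is injective,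
\[
\mathrm{Area}\big(u(D_t(0))\big)=\int_{D_t(0)}|u_x|^2=\frac{\pi c^2}{k+1}t^{2k+2}(1+o(1))=(k+1)\pi s^2(1+o(1)).
\]
The part of the graph in the closed ball of radius $s$ about $0$ lies over the planar disk of radius $s$, so its area is less than $1.1\,\pi s^2$. Hence $k+1\le1.1$, that is, $k=0$.

\emph{Conclusion.} Suppose $u$ were $C^1$ near $0$. Then $u_x$ and $u_y$ would have limits at $0$ that are orthogonal and of length $c>0$, so $\nu=(u_x\times u_y)/|u_x\times u_y|$ would have a limit at $0$, and so would $\nu\circ\Phi$. From $X=u\circ\Phi$ we get $X_x\times X_y=(\det D\Phi)\,(u_x\times u_y)\circ\Phi$ with $\det D\Phi>0$ off $0$, hence $\nu\circ\Phi=(-h_x,-h_y,1)/\Lambda$. The third component is at least $1/1.1$, so dividing by it shows that $\nabla h$ has a limit at $0$, which is false. The last assertion of the theorem follows from the embedding $W^{2,p}_{\mathrm{loc}}\subset C^1$ for $p>2$.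
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Tobias Lamm and Ben Sharp,
\emph{Global estimates and energy identities for elliptic systems with antisymmetric potentials},
arXiv:1404.7709 (2014).

\bibitem{ST}
Sharp and Topping,
\emph{Decay estimates for Rivi\`ere's equation, with applications to regularity and compactness},
Trans. AMS 365 (2013).

\end{thebibliography}
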